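# The random bipartite graph has exactly twelve reducts

## 1. A guess of thirteen

Take a bipartite graph with two countably infinite named sides, a left side $A$ and a right side $B$, in which every pattern of edges and non-edges to finitely many vertices of one side is realized by some vertex of the other side. This is the random bipartite graph $\Gamma$. Its automorphisms preserve both sides, all edges and all non-edges. How many closed permutation groups lie between $Aut(\Gamma)$ and the group of all permutations? In particular, are there finitely many? As Section 2 recalls, this is the same as asking how many structures can be obtained from $\Gamma$ by forgetting information, up to interdefinability.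

Here is the answer one would first guess. Keep both sides in place. The evident ways to be laxer than an automorphism are: to allow all cross pairs to be complemented at once; to allow *switching* at left vertices (complement all cross pairs at one vertex); to allow switching at right vertices; to allow both kinds of switching; to forget the edges altogether. With $Aut(\Gamma)$ itself that makes six groups. Then allow the two sides to be interchanged, for each of the six. Finally there is the group of all permutations. Total: $2\cdot 6+1=13$.

Let us test the doubling on simple cases.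

*Left switchings together with an interchange.* Let $\rho$ interchange the sides and preserve edges. If $s$ is the switching at a left vertex $a$, then $\rho s\rho^{-1}$ complements exactly the pairs at $\rho(a)$, a right vertex. So a group that contains the left switchings and $\rho$ contains right switchings too. The group "left switchings, plus $\rho$" is not a new group, and the same happens on the right. The guess seems to lose two groups here.

*Automorphisms together with an interchange.* There are two natural interchanges: $\rho$, which preserves edges, and an interchange $\rho\kappa$ that turns edges into non-edges, where $\kappa$ is a side-preserving complementation. Adding one or the other to $Aut(\Gamma)$ should give two different groups, because a group containing both contains $\kappa$. The guess seems to gain one group here. Over a group that already contains $\kappa$ the two choices agree.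

So the corrected count is $13-2+1=12$. These tests prove little: an interchange need not be $\rho$ or $\rho\kappa$, and there may be groups built from nothing evident. The content of the talk is that twelve is exactly right.

## 2. The extension property and what it builds

**Definition ($\Gamma$).** The underlying set of $\Gamma$ is the disjoint union of two countably infinite sets $R_l,R_r$; we write $A=R_l$, $B=R_r$. The language has unary predicates $R_l,R_r$ and binary relations $P_1$ (edge) and $P_2$ (non-edge), which are complementary on $A\times B$ and hold nowhere else. For every $n$, the property $\Theta_n$ holds: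

(a) for disjoint $X_{l1},X_{l2}\subseteq A$ of size at most $n$ there is $v\in B$ with $P_i(x,v)$ for all $x\in X_{li}$, $i=1,2$;

(b) for disjoint $X_{r1},X_{r2}\subseteq B$ of size at most $n$ there is $w\in A$ with $P_i(w,x)$ for all $x\in X_{ri}$, $i=1,2$.

A *cross pair* is a pair $x,y$ on different sides. For a cross pair let $E(x,y)=E(y,x)\in\mathbb F_2=\{0,1\}$ be $1$ for an edge and $0$ for a non-edge. Then the $\Theta_n$ together say: any prescribed values $E(\cdot,y)$, for $y$ in a finite subset of one side, are realized by a vertex of the other side. Throughout, $a,a',\dots$ are in $A$ and $b,b',\dots$ in $B$, and all tuples have distinct entries.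

**Fact 1.** *Each pattern in $\Theta_n$ is realized by infinitely many vertices.* Suppose $w_1,\dots,w_k$ are all the $w\in A$ with prescribed values on a finite $Y\subseteq B$. Choose distinct $y_1,\dots,y_k\in B\setminus Y$ and require in addition $E(w,y_i)=1+E(w_i,y_i)$ for each $i$. Some $w$ satisfies everything; it is a witness for $Y$ but differs from every $w_i$, a contradiction. The other side is the same.

**Fact 2 (back-and-forth).** *Any two countable bipartite structures with two infinite sides that satisfy all $\Theta_n$ are isomorphic, and any side- and $E$-preserving bijection between finite subsets of $\Gamma$ extends to an element of $Aut(\Gamma)$. In particular any bijection between finite subsets of $A$ (or of $B$) extends.* Indeed, a finite partial isomorphism between two such structures can be extended to any new point $x$ of its domain structure: the image must lie on the correct side, have prescribed values to finitely many vertices of the other side, and avoid finitely many points, and Fact 1 supplies it. The same holds for the inverse. Alternating along enumerations produces an isomorphism. Start with the empty map for the first statement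 and with the given map for the second. The last sentence holds because there are no cross pairs within one side.

**Fact 3 (three moves).** *The following permutations exist:*

- *$\rho$ interchanging $A$ and $B$, with $E(\rho x,\rho y)=E(x,y)$;*
- *$\kappa$ preserving each side, with $E(\kappa x,\kappa y)=E(x,y)+1$;*
- *for each vertex $c$, a side-preserving $\sigma_c$ with $E(\sigma_cx,\sigma_cy)=E(x,y)+1$ if $c\in\{x,y\}$, and $=E(x,y)$ otherwise.*

In each case we change $\Gamma$ into another bipartite structure $\Gamma'$ on the same set, check all $\Theta_n$ for $\Gamma'$, and take an isomorphism $\Gamma'\to\Gamma$ from Fact 2. For $\rho$ the change is to exchange the names of the sides, for $\kappa$ it is to exchange edges and non-edges; both clearly preserve the $\Theta_n$. For $\sigma_c$ the change is to complement all cross pairs at $c$. If $c$ is among the given vertices of an instance of $\Theta_n$, move $c$ from one prescribed set to the other and use $\Theta_m$ of $\Gamma$ for a large enough $m$. If it is not, take a witness in $\Gamma$ different from $c$, which Fact 1 provides.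

**Closed groups.** Give $Sym(\Gamma)$, the group of all permutations of $A\cup B$, the topology of pointwise convergence. A subgroup $G$ is closed iff it contains every permutation $h$ such that for every finite set $F$ some $g\in G$ agrees with $h$ on $F$. The closure of a subgroup is a closed subgroup. Example: in $Sym(\Omega)$ with $\Omega$ countable, the permutations of finite support form a dense subgroup. Indeed an injection $F\to F'$ between finite sets extends to a bijection of $F\cup F'$, and then by the identity.

**Reducts.** A reduct of $\Gamma$ is a structure on the same set each of whose relations is $\emptyset$-definable in $\Gamma$; reducts are identified if each is $\emptyset$-definable in the other. Since $\Gamma$ is $\omega$-categorical, sending a reduct to its automorphism group gives a bijection between equivalence classes of reducts and closed groups $G$ with $Aut(\Gamma)\le G\le Sym(\Gamma)$. From now on we count groups.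

**Fact 4 (left-right symmetry).** *The map $G\mapsto\rho G\rho^{-1}$ sends closed groups containing $Aut(\Gamma)$ to such groups, and it interchanges the roles of $A$ and $B$*, since $\rho$ normalizes $Aut(\Gamma)$. When we say "symmetrically", we apply a statement already proved to $\rho G\rho^{-1}$.

## 3. Counting flips: the twelve groups

Let $W$ be the group of permutations preserving the partition $\{A,B\}$, and $W^+=Sym(A)\times Sym(B)$ its subgroup, of index 2, of those preserving each side. For $g\in W$ and a cross pair $x,y$ put
$$f_g(x,y)=E(gx,gy)+E(x,y)\in\mathbb F_2. \tag{1}$$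
So $f_g$ records which cross pairs $g$ flips. Example: $f_\rho=0$, $f_\kappa=1$, and $f_{\sigma_c}(x,y)=1$ exactly when $c\in\{x,y\}$. Adding and subtracting $E(gx,gy)$ gives
$$f_{hg}(x,y)=f_g(x,y)+f_h(gx,gy). \tag{2}$$
In particular, with $h=g^{-1}$, $f_{g^{-1}}(gx,gy)=f_g(x,y)$.

**Definition (parity).** The parity of $(a,a';b,b')$ is $E(a,b)+E(a',b)+E(a,b')+E(a',b')$. Example: a switching at $a$ changes two of the four terms, so it leaves the parity unchanged. An element $g\in W$ preserves parity iff
$$f_g(a,b)+f_g(a',b)+f_g(a,b')+f_g(a',b')=0\quad\text{for all }a,a',b,b', \tag{3}$$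
and (3) holds iff $f_g(a,b)=\varphi(a)+\psi(b)$ for some functions $\varphi,\psi$. Sums of this form clearly satisfy (3); conversely, fixing $a_0,b_0$, (3) gives $f_g(a,b)=f_g(a,b_0)+\big(f_g(a_0,b)+f_g(a_0,b_0)\big)$.

**Definition (the twelve groups).**

- $G_1=\{g\in W^+:f_g=0\}=Aut(\Gamma)$;
- $G_2=\{g\in W^+:f_g\text{ constant}\}$;
- $G_3=S_l=\{g\in W^+:f_g(a,b)\text{ depends only on }a\}$;
- $G_4=S_r=\{g\in W^+:f_g(a,b)\text{ depends only on }b\}$;
- $G_5=S_{lr}=\{g\in W^+:f_g(a,b)=\varphi(a)+\psi(b)\text{ for some }\varphi,\psi\}$;
- $G_6=W^+$;
- $G_7=\{g\in W:f_g=0\}$;
- $G_8=\{g\in W:f_g=0\text{ if }g\in W^+,\ f_g=1\text{ if }g\notin W^+\}$;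
- $G_9=\{g\in W:f_g\text{ constant}\}$;
- $G_{10}=\{g\in W:f_g(a,b)=\varphi(a)+\psi(b)\text{ for some }\varphi,\psi\}$;
- $G_{11}=W$;
- $G_{12}=Sym(\Gamma)$.

**Theorem 5.** *The closed groups $G$ with $Aut(\Gamma)\le G\le Sym(\Gamma)$ are exactly $G_1,\dots,G_{12}$, and these are pairwise distinct. Hence $\Gamma$ has only finitely many reducts up to interdefinability, namely exactly twelve.*

**Step 1: the $G_i$ are groups containing $Aut(\Gamma)$.** The containment is clear. For products and inverses use (2). If $f_g$ and $f_h$ depend only on the left vertex and $g\in W^+$, then $f_h(ga,gb)$ depends only on $ga$, hence on $a$; so $f_{hg}$ depends only on $a$, and $f_{g^{-1}}$ too by the formula after (2). The other side-preserving cases are the same. If $g$ interchanges the sides and $f_h$ is a sum $\varphi+\psi$, then $f_h(ga,gb)=\varphi(gb)+\psi(ga)$ is again a sum of a function of $a$ and a function of $b$; this gives $G_{10}$. For $G_8$, let $\varepsilon:W\to\mathbb F_2$ be the homomorphism with kernel $W^+$; the condition is $f_g=\varepsilon(g)$, and (2) shows that it is inherited by products and inverses.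

**Step 2: the $G_i$ are closed.** Each membership condition is a family of conditions on at most four points each: "$ga\in A$" and "$gb\in B$" for $W^+$; "$x,y$ are on the same side iff $gx,gy$ are" for $W$; "$f_g(a,b)=f_g(a',b')$" for constancy; (3) for sums; "$f_g(a,b)$ is $0$ if $ga\in A$ and $1$ if $ga\in B$" for $G_8$; and similarly for the rest. A permutation that agrees on every finite set with some element of $G_i$ satisfies all of them.

**Step 3: the $G_i$ are distinct.** We have $\kappa\in G_2\setminus G_1$, and $G_2=G_3\cap G_4$. For $a\in A$, $b\in B$ we have $\sigma_a\in G_3\setminus G_4$ and $\sigma_b\in G_4\setminus G_3$, and both lie in $G_5$. So $G_1\subsetneq G_2\subsetneq G_3,G_4\subsetneq G_5$ and $G_3\neq G_4$. For $G_5\ne G_6$ take a transposition $(a\,a')$, a further $a''\in A$, and $y,y'\in B$ such that $a,a'$ agree on $y$ and disagree on $y'$. The transposition changes the parity of $(a,a'';y,y')$ by $E(a,y)+E(a',y)+E(a,y')+E(a',y')=0+1=1$. Next, $G_7,\dots,G_{11}$ contain side-interchanging elements ($\rho$, or $\rho\kappa$ for $G_8$), and they meet $W^+$ in $G_1,G_1,G_2,G_5,G_6$ respectively. So they differ from $G_1,\dots,G_6$ and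 from one another, except perhaps $G_7$ and $G_8$; but $\rho\in G_7\setminus G_8$. Finally $W\ne Sym(\Gamma)$.

It remains to show that there are no other groups. Two small lemmas will be used several times. The first says that a closed side-preserving group is determined by the finite pieces of its functions $f_g$.

**Lemma 6.** *Let $G$ be closed with $Aut(\Gamma)\le G\le W^+$, and let $h\in W^+$. If for all finite $X\subseteq A$, $Y\subseteq B$ there is $g\in G$ with $f_g=f_h$ on $X\times Y$, then $h\in G$.*

Proof. On $X\times Y$ we have $E(gx,gy)=E(x,y)+f_g(x,y)=E(hx,hy)$. So $hg^{-1}$ is a partial isomorphism $g(X\cup Y)\to h(X\cup Y)$, and it extends to some $\alpha\in Aut(\Gamma)$ by Fact 2. Then $\alpha g\in G$ agrees with $h$ on $X\cup Y$. As $G$ is closed, $h\in G$. $\square$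

We say that $g\in W^+$ *realizes the switching at $z$ on $X\cup Y$* if, for $(x,y)\in X\times Y$, $f_g(x,y)$ is $1$ when $z\in\{x,y\}$ and $0$ otherwise. For example $\sigma_z$ does so on every $X\cup Y$.

**Lemma 7.** *Let $G\le W^+$ be a group such that for all finite $X\subseteq A$, $Y\subseteq B$ and all $z\in X\cup Y$ some element of $G$ realizes the switching at $z$ on $X\cup Y$. Then for all finite $X,Y$ and all $\varphi\in\mathbb F_2^X$, $\psi\in\mathbb F_2^Y$ there is $g\in G$ with $f_g(x,y)=\varphi(x)+\psi(y)$ on $X\times Y$. If the hypothesis is only assumed for $z\in X$ (only for $z\in Y$), the conclusion holds with $\psi=0$ (with $\varphi=0$).*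

Proof. Switch one vertex at a time. Suppose $g_1\in G$ realizes on $X\cup Y$ a composition of switchings, and let $z\in X\cup Y$. Apply the hypothesis to the sets $g_1X\subseteq A$, $g_1Y\subseteq B$ and the vertex $g_1z$, to get $g_2\in G$. By (2), $f_{g_2g_1}(x,y)=f_{g_1}(x,y)+f_{g_2}(g_1x,g_1y)$, and the last term is $1$ exactly when $z\in\{x,y\}$. So one more switching has been added. Start from the identity and switch at the $x$ with $\varphi(x)=1$ and the $y$ with $\psi(y)=1$. $\square$

By Fact 3 the lemma applies to $S_{lr}$, and in its one-sided forms to $S_l$ and $S_r$. Example: switching at all $x\in X$ flips every pair of $X\times Y$, so on finite sets complementation is a composition of left switchings. This is why $\kappa$ together with left switchings is nothing more than $S_l$.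

Now let $G$ be closed with $Aut(\Gamma)\le G\le Sym(\Gamma)$. The cases are: $G\not\le W$ (Section 4), $G\le W^+$ (Sections 5–8), and $G\le W$, $G\not\le W^+$ (Section 9).

## 4. Breaking the partition gives every permutation

A simple case by hand. Suppose $G$ contains a transposition $(a\,b)$ with $a\in A$, $b\in B$, and let $e=E(a,b)$. Conjugating by automorphisms, $G$ contains $(x\,y)$ for every cross pair with $E(x,y)=e$. Given distinct $x,x'\in A$, choose $y\in B$ with $E(x,y)=E(x',y)=e$; then $(x\,y)(x'\,y)(x\,y)=(x\,x')$ is in $G$. Likewise for $B$. Given any cross pair $x,y$, choose $x'\in A$, $x'\neq x$, with $E(x',y)=e$; conjugating $(x'\,y)$ by $(x\,x')$ gives $(x\,y)\in G$. So $G$ contains all transpositions, and being closed it is $Sym(\Gamma)$.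

For a general $g\in G\setminus W$ this does not start. We have no transposition: $Aut(\Gamma)$ itself contains none, as two vertices of one side are distinguished by some vertex of the other. And we do not know where $g$ sends a given vertex. What we can do is color each vertex by the side on which its $g$-image lies, and move tuples by automorphisms to places where the color is known. For this we want a monochromatic part of $A$ over which patterns from $B$ are still realized. A given coloring may have no such part: color $w\in A$ by the value $E(w,y_0)$ for one fixed $y_0\in B$. Vertices of one color never realize a pattern asking for the other value at $y_0$. In this example the cure is to drop $y_0$ from $B$, and Lemma 9 shows that a cure of this kind always works.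

For tuples of equal length write $\bar s\sim\bar t$ if $g\bar s=\bar t$ for some $g\in G$. This is an equivalence relation, inherited by corresponding subtuples.

**Lemma 8.** *If every tuple is $\sim$ to a tuple lying in a single side, then $G=Sym(\Gamma)$.*

Proof. Suppose $\bar t_1$ is not $\sim$ to a tuple in $A$ and $\bar t_2$ is not $\sim$ to a tuple in $B$. An enumeration of the union of their entries is $\sim$ to a tuple in one side; restricting to $\bar t_1$ or to $\bar t_2$ gives a contradiction. So every tuple is $\sim$ to a tuple in $A$, or every tuple is $\sim$ to a tuple in $B$. All tuples of the same length in one side are $\sim$ by Fact 2. Hence all tuples of the same length are $\sim$; so every permutation agrees on each finite set with an element of $G$, and $G$ is closed. $\square$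

**Setting.** Let $g\in G\setminus W$. Some two vertices $u,u'$ on one side have $g$-images on different sides. Otherwise $g(A)$ and $g(B)$ each lie in one side, and since $g$ is onto, $g\in W$. Replacing $G,g$ by $\rho G\rho^{-1},\rho g\rho^{-1}$ if necessary (Fact 4), assume $u,u'\in A$. Color each vertex $x$ by the side containing $g(x)$. For $\epsilon\in\mathbb F_2^2$ let $B_\epsilon=\{b\in B:(E(u,b),E(u',b))=\epsilon\}$.

**Lemma 9.** *There are monochromatic sets $A^*\subseteq A\setminus\{u,u'\}$ and $B^*_\epsilon\subseteq B_\epsilon$ ($\epsilon\in\mathbb F_2^2$) such that*

*($\alpha_\epsilon$) for all finite disjoint $X_1,X_2\subseteq A^*$ there are infinitely many $v\in B^*_\epsilon$ with $P_i(x,v)$ for all $x\in X_i$, $i=1,2$;*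

*($\beta$) for all finite disjoint $Y_1,Y_2\subseteq\bigcup_\epsilon B^*_\epsilon$ there are infinitely many $w\in A^*$ with $P_i(w,y)$ for all $y\in Y_i$, $i=1,2$.*

Proof. The sets $A^0=A\setminus\{u,u'\}$ and $B_\epsilon$ satisfy all $(\alpha_\epsilon)$ and $(\beta)$ by Fact 1 (for $(\alpha_\epsilon)$, prescribe also the values $\epsilon$ at $u,u'$). We shrink these sets one at a time. Two observations: deleting finitely many elements from any of the sets preserves all the properties; and passing to a subset of one set preserves every property in which that set serves only as the source of the $X_i$ or $Y_i$.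

*Shrinking $A^0$.* Fix one of the two colors, "red". If $(\beta)$ holds with the red part of $A^0$ as the set of witnesses, keep the red part. Otherwise there are finite disjoint $Y_1,Y_2\subseteq\bigcup_\epsilon B_\epsilon$ such that only finitely many red $w\in A^0$ satisfy the condition for $(Y_1,Y_2)$. Replace $A^0$ by the set of non-red $w\in A^0$ satisfying this condition, and delete $Y_1\cup Y_2$ from the $B_\epsilon$. Then $(\beta)$ holds: for finite disjoint $Z_1,Z_2$ in the new $B$-part, infinitely many $w\in A^0$ satisfy the condition for $(Y_1\cup Z_1,Y_2\cup Z_2)$, and all but finitely many of them are non-red. The $(\alpha_\epsilon)$ persist by the two observations.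

*Shrinking the $B_\epsilon$, one after another.* If $(\alpha_\epsilon)$ holds with the red part of the current $B_\epsilon$ as the set of witnesses, keep the red part. Otherwise there are finite disjoint $X_1,X_2$ in the current $A$-part such that only finitely many red $v\in B_\epsilon$ satisfy the condition for $(X_1,X_2)$. Replace $B_\epsilon$ by the set of its non-red elements satisfying that condition, and delete $X_1\cup X_2$ from the $A$-part. As before, for $Z_1,Z_2$ in the new $A$-part infinitely many $v$ in the old $B_\epsilon$ satisfy the condition for $(X_1\cup Z_1,X_2\cup Z_2)$ and all but finitely many are non-red; so $(\alpha_\epsilon)$ holds. In $(\beta)$ the set $B_\epsilon$ is only a source of $Y_i$, and it does not occur in the other $(\alpha_{\epsilon'})$; so these persist. $\square$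

**Lemma 10.** *(a) For $c\in\{u,u'\}$, any tuple $\bar t$ and any entry $a\in A$ of $\bar t$, there is $\alpha\in Aut(\Gamma)$ with $\alpha(a)=c$, sending all other entries in $A$ into $A^*$ and all entries in $B$ into $\bigcup_\epsilon B^*_\epsilon$. (b) For any tuple and any fixed $\epsilon$ there is $\alpha\in Aut(\Gamma)$ sending its entries in $A$ into $A^*$ and its entries in $B$ into $B^*_\epsilon$.*

Proof. (a) Send $a$ to $c$ and choose the images of the other entries one at a time. For an entry $y\in B$ fix some $\epsilon$ whose coordinate belonging to $c$ is $E(a,y)$, and by $(\alpha_\epsilon)$ choose a new $v\in B^*_\epsilon$ with the required values to the images in $A^*$ chosen so far. Its value to $c$ is $E(a,y)$ automatically, because $v\in B_\epsilon$. For an entry $x\in A$, $x\neq a$, use $(\beta)$ to choose a new $w\in A^*$ with the required values to the images in $\bigcup_\epsilon B^*_\epsilon$ chosen so far. The result is a finite partial isomorphism; extend it by Fact 2. (b) The same, without the vertices $a$ and $c$ and with the fixed $\epsilon$ throughout. $\square$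

**Proposition 11.** *If $G\not\le W$, then $G=Sym(\Gamma)$.*

Proof. Let $g(A^*)\subseteq s_A$ and $g(B^*_\epsilon)\subseteq s_\epsilon$ with $s_A,s_\epsilon\in\{A,B\}$.

If $s_\epsilon=s_A$ for some $\epsilon$, then with $\alpha$ from Lemma 10(b) every tuple $\bar t$ is $\sim$ to the tuple $g\alpha\bar t$, which lies in one side. Lemma 8 gives $G=Sym(\Gamma)$.

Otherwise every $s_\epsilon$ is the side opposite to $s_A$. Exactly one of $g(u),g(u')$ is not in $s_A$; let $c\in\{u,u'\}$ be the vertex with $g(c)\notin s_A$. (We could not choose $c$ earlier, since it depends on $s_A$. That is why $B$ was divided according to both $u$ and $u'$.) Let $\bar t$ have $n\ge1$ entries in $A$ and $m$ in $B$, and let $\alpha$ be as in Lemma 10(a) for some entry $a\in A$. Then $g\alpha\bar t$ has $n-1$ entries in $s_A$ and $m+1$ in the opposite side.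

If $s_A=A$, then $\bar t$ is $\sim$ to a tuple with $n-1$ entries in $A$ and $m+1$ in $B$. If $s_A=B$, then $g\alpha\bar t$ has $m+1$ entries in $A$ and $n-1$ in $B$. Apply to it an automorphism from Lemma 10(b) and then $g$: entries in $A$ go to $s_A=B$ and entries in $B$ go to $A$. So again $\bar t$ is $\sim$ to a tuple with $n-1$ entries in $A$ and $m+1$ in $B$. By induction on $n$ every tuple is $\sim$ to a tuple in $B$, and Lemma 8 applies. $\square$

## 5. Transpositions over a finite set

From here to the end of Section 8, $G$ is closed and $Aut(\Gamma)\le G\le W^+$.

One would like to argue with transpositions again, now $(a\,a')$ inside one side. But Step 3 of Section 3 showed that no transposition of $A$ lies in $S_{lr}$, hence none lies in $S_l$, $S_r$, $G_2$ or $G_1$. So transpositions in $G$ cannot tell these groups apart. They reappear if we fix a finite set $Y\subseteq B$, look only at what happens on $A$, and take a closure. If two vertices $a,a'$ have the same edges to $Y$, then on any finite part of $A$ the transposition $(a\,a')$ looks like an automorphism fixing $Y$. The question "which further transpositions appear over $Y$?" then has a finite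 answer that we can analyze.

**Lemma 12.** *Let a countable set $\Omega$ be a disjoint union of finitely many infinite sets $N_i$, and let $K\le Sym(\Omega)$ be closed with $K\supseteq\prod_i Sym(N_i)$. Put $x\equiv y$ iff $x=y$ or $(x\,y)\in K$. Then $\equiv$ is a $K$-invariant equivalence relation whose classes $M_j$ are unions of $N_i$'s, and $\prod_jSym(M_j)\le K$.*

Proof. Transitivity: $(x\,z)=(x\,y)(y\,z)(x\,y)$ for distinct $x,y,z$. Invariance: $k(x\,y)k^{-1}=(kx\,ky)$. Elements of the same $N_i$ are equivalent as $Sym(N_i)\le K$. Finally $K$ contains all transpositions within classes, hence all permutations of finite support preserving each class. These are dense in $\prod_jSym(M_j)$ (apply the example of Section 2 in each class), and $K$ is closed. $\square$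

**Definition.** For $Y\subseteq B$ finite let $G_{(Y)}$ be the pointwise stabilizer of $Y$ in $G$, and let $K_Y\le Sym(A)$ be the closure of the restriction of $G_{(Y)}$ to $A$. For a tuple $\bar y$ enumerating $Y$, with $|Y|=n$, the *type* of $a\in A$ over $\bar y$ is $tp(a/\bar y)=(E(a,y_1),\dots,E(a,y_n))\in\mathbb F_2^n$. Let $N_v$ be the set of $a$ of type $v$.

Each $N_v$ is infinite by Fact 1. Any finite partial injection of $A$ preserving types over $\bar y$, together with $id_Y$, is a partial isomorphism; so by Fact 2, $K_Y\supseteq\prod_vSym(N_v)$. Lemma 12 therefore gives an equivalence relation on $A$ whose classes are unions of sets $N_v$, that is, an equivalence relation on $\mathbb F_2^n$. For $g\in G$ we have $K_{gY}=gK_Yg^{-1}$, with $g$ acting on $A$. Since $Aut(\Gamma)$ preserves types and is transitive on $n$-tuples of $B$, the relation on $\mathbb F_2^n$ does not depend on $\bar y$. Call it $\equiv_n$. Because $K_Y$ depends only on the set $Y$, $\equiv_n$ is invariant under permutations of coordinates. The relation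
$$T_n(a,a';\bar y)\ :\iff\ a=a'\text{ or }(a\,a')\in K_{\bar y}\ \iff\ tp(a/\bar y)\equiv_ntp(a'/\bar y) \tag{4}$$
is $G$-invariant.

Symmetrically, for finite $X\subseteq A$ let $L_X\le Sym(B)$ be the closure of the restriction of $G_{(X)}$ to $B$, let $\approx_n$ be the corresponding equivalence relation on $\mathbb F_2^n$ (types of vertices of $B$ over $n$-tuples of $A$), and let $\approx_X$ be the corresponding relation on $B$: $b\approx_Xb'$ iff $b=b'$ or $(b\,b')\in L_X$. Since $L_{gX}=gL_Xg^{-1}$, $G_{(X)}$ preserves $\approx_X$. Also, for fixed $a,a'$ the relation $T_n(a,a';\cdot)$ on $n$-tuples of $B$ is invariant under $G_{(\{a,a'\})}$, hence under $L_{\{a,a'\}}$, since only finitely many points are involved at a time.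

**Examples.** For $G=Aut(\Gamma)$, every element of $K_Y$ preserves types over $\bar y$, so $\equiv_n$ is equality.

For $G=S_l$, $\equiv_1$ is everything. Take $a,a'$ with $E(a,b)\ne E(a',b)$ and a finite $X\subseteq A$ containing both. By Lemma 7 some $s\in S_l$ has $f_s(a,b)=f_s(a',b)=1$ and $f_s(x,b)=0$ for the other $x\in X$. Then the map that acts as $(a\,a')$ on $X$ and fixes $b$ changes $E$ in the same way as $s$ does, so it equals $\beta s$ on $X\cup\{b\}$ for some $\beta\in Aut(\Gamma)$. Thus $(a\,a')\in K_{\{b\}}$. But $\approx_1$ is equality: $L_{\{a\}}$ preserves the relation $E(a,b)=E(a,b')$ on $B$, and a transposition of two vertices in different classes does not.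

For $G=S_{lr}$, $\equiv_2$ has the classes $\{00,11\}$ and $\{01,10\}$. Types with different sums cannot be merged, because $K_{\{b,b'\}}$ preserves the equivalence relation "$(a,a';b,b')$ has parity $0$" on $A$, which has two infinite classes. For types with equal sums but unequal, $(a\,a')$ flips both pairs at $a$ and both at $a'$, and $s\in S_l$ can do the same, as in the preceding example.

## 6. One relation is trivial: $Aut(\Gamma)$, $G_2$, $S_r$, $S_l$

**Proposition 13.** *If $\equiv_1$ is equality, then $G\in\{G_1,G_2,G_4\}$. If $\approx_1$ is equality, then $G\in\{G_1,G_2,G_3\}$.*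

Proof. The second statement follows from the first by Fact 4, because $\rho^{-1}G_4\rho=G_3$ and $\rho$ normalizes $G_1$ and $G_2$ (by (2), $f_{\rho s\rho^{-1}}(x,y)=f_s(\rho^{-1}x,\rho^{-1}y)$, and the same with $\rho^{-1}$ in place of $\rho$). So let $\equiv_1$ be equality.

**Step 1: $G\le S_r$.** By (4), the relation $T_1(a,a';b)\iff E(a,b)=E(a',b)$ is $G$-invariant. So $E(ga,gb)+E(ga',gb)=E(a,b)+E(a',b)$ for $g\in G$, i.e. $f_g(a,b)=f_g(a',b)$. Write $f_g(a,b)=\varphi_g(b)$.

**Step 2: all $\varphi_g$ constant.** Then $G_1\le G\le G_2$. By (2), $g\mapsto f_g$ is a homomorphism $G_2\to\mathbb F_2$ with kernel $G_1$. So $G\in\{G_1,G_2\}$.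

**Step 3: some $\varphi_g$ is not constant; all finite patterns occur.** For finite $Y\subseteq B$ let $V_Y=\{\varphi_g|_Y:g\in G\}\subseteq\mathbb F_2^Y$. We show $V_Y=\mathbb F_2^Y$.

First, $V_Y$ is a subgroup. Given $g,h\in G$ choose $\alpha\in Aut(\Gamma)$ with $\alpha gy=y$ for $y\in Y$. By (2), for $y\in Y$ we get $\varphi_{h\alpha g}(y)=\varphi_g(y)+0+\varphi_h(\alpha gy)=\varphi_g(y)+\varphi_h(y)$. So $V_Y$ is closed under addition, and it contains $0=\varphi_{id}|_Y$.

Next, by (2), $\varphi_{g\alpha}=\varphi_g\circ\alpha$ for $\alpha\in Aut(\Gamma)$. As any bijection $Y\to Y'$ of finite subsets of $B$ extends to such an $\alpha$, composition with it carries $V_{Y'}$ into $V_Y$; using the inverse bijection, it carries $V_{Y'}$ onto $V_Y$. In particular $V_Y$ is $Sym(Y)$-invariant.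

Now let $|Y'|\ge2$. By the previous paragraph we may assume that $Y'$ contains two points at which some $\varphi_g$ differs. So $V_{Y'}$ contains $w$ with $w_i\ne w_j$ for some $i\ne j$, and then it contains $w+(i\,j)w=e_i+e_j$. By $Sym(Y')$-invariance it contains all $e_{i'}+e_{j'}$, hence all vectors of even weight. Given $Y\ne\emptyset$, take $Y'\supset Y$ with one more point. Every vector in $\mathbb F_2^Y$ extends to an even-weight vector on $Y'$, so restricting gives $V_Y=\mathbb F_2^Y$. For $Y=\emptyset$ this is trivial.

**Step 4: $G=S_r$.** Let $h\in S_r$, $f_h(a,b)=\varphi_h(b)$, and let $X\subseteq A$, $Y\subseteq B$ be finite. By Step 3 some $g\in G$ has $\varphi_g|_Y=\varphi_h|_Y$, so $f_g=f_h$ on $X\times Y$. By Lemma 6, $h\in G$. So $G=S_r=G_4$. $\square$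

## 7. Seven partitions of the types over two points

Now suppose that neither $\equiv_1$ nor $\approx_1$ is equality. On $\mathbb F_2$ the only other equivalence relation is the full one, so by Lemma 12
$$K_{\{b\}}=Sym(A)\ \text{ for all }b\in B,\qquad L_{\{a\}}=Sym(B)\ \text{ for all }a\in A. \tag{5}$$

**Lemma 14.** *For every finite $X\subseteq A$, $G_{(X)}$ is transitive on $B$; for every finite $Y\subseteq B$, $G_{(Y)}$ is transitive on $A$.*

Proof. Given $b,b'\in B$, take $\alpha\in Aut(\Gamma)$ with $\alpha b=b'$. By (5) there is $h\in G_{(\{b'\})}$ mapping $\alpha x$ to $x$ for each $x\in X$. Then $h\alpha$ fixes $X$ pointwise and maps $b$ to $b'$. The second statement is symmetric. $\square$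

We use this transitivity to pin down $\equiv_2$.

**Step 1: list the candidates.** $\equiv_2$ is an equivalence relation on $\{00,01,10,11\}$ invariant under $01\leftrightarrow10$. If $01\not\equiv_2 10$, then neither $00$ nor $11$ is equivalent to $01$ or $10$: from $00\equiv_2 01$, say, invariance gives $00\equiv_2 10$, so $01\equiv_2 10$. If $01\equiv_2 10$, we have a partition of the three-element set $\{00,11,\{01,10\}\}$. So the candidates are:

- (0) equality;
- (i) $\{00,11\},\{01\},\{10\}$;
- (ii) $\{01,10\},\{00\},\{11\}$;
- (iii) $\{00\},\{01,10,11\}$;
- (iii′) $\{11\},\{00,01,10\}$;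
- (iv) $\{00,11\},\{01,10\}$;
- (v) everything.

**Step 2: turn $\equiv_2$ into a vertex-transitive graph.** Fix distinct $a,a'\in A$, let $B_p=\{b:(E(a,b),E(a',b))=p\}$ for $p\in\mathbb F_2^2$, and let $T$ be the graph on $B$ in which distinct $b,b'$ are adjacent iff $T_2(a,a';b,b')$. For $b\in B_p$, $b'\in B_q$ the types of $a$ and $a'$ over $(b,b')$ are $(p_1,q_1)$ and $(p_2,q_2)$, so $b,b'$ are adjacent iff $(p_1,q_1)\equiv_2(p_2,q_2)$. That is:

- $p,q\in\{00,11\}$: adjacent, the two types being equal;
- $p=00$, $q\in\{01,10\}$: adjacent iff $00\equiv_2 01$;
- $p=11$, $q\in\{01,10\}$: adjacent iff $11\equiv_2 01$;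
- $p=q\in\{01,10\}$: adjacent iff $00\equiv_2 11$;
- $\{p,q\}=\{01,10\}$: adjacent iff $01\equiv_2 10$.

(In the second and third lines we used the invariance under $01\leftrightarrow10$.) The group $G_{(\{a,a'\})}$ preserves $T$ and is transitive on $B$ by Lemma 14. So $T$ is vertex-transitive.

**Step 3: exclude (0), (ii), (iii), (iii′).** In case (0), vertices of $B_{01}$ are isolated and those of $B_{00}$ are not. In case (ii), $T$ is the disjoint union of a clique on $B_{00}\cup B_{11}$ and a complete bipartite graph between $B_{01}$ and $B_{10}$; the neighborhood of a vertex is an infinite clique in the first part and an infinite independent set in the second. In case (iii), vertices of $B_{11}$ are adjacent to all others, while those of $B_{00}$ are not adjacent to those of $B_{01}$. Case (iii′) is the same with $00$ and $11$ exchanged. None of these graphs is vertex-transitive.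

**Step 4: exclude (i), with a third vertex.** In case (i), $T$ is the disjoint union of three infinite cliques, on $B_{00}\cup B_{11}$, $B_{01}$ and $B_{10}$. That graph *is* vertex-transitive, so the argument of Step 3 stops here. The first class contains two types over $(a,a')$ and the others one each, but $G_{(\{a,a'\})}$ need not notice this. A third vertex of $A$ makes it visible.

So suppose $\equiv_2$ is (i). For all $a\ne a'$ the relation "equal or adjacent in $T$" is an equivalence relation $\sim_{aa'}$ on $B$ with these three classes. Take distinct $a_1,a_2,a_3\in A$ and $X=\{a_1,a_2,a_3\}$.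

*If $b\approx_Xb'$ and $b\ne b'$, then $b\sim_{a_ia_j}b'$ for all $i<j$.* Indeed $(b\,b')\in L_X\le L_{\{a_i,a_j\}}$, so $(b\,b')$ preserves $\sim_{a_ia_j}$. If $b\not\sim_{a_ia_j}b'$, choose $c\ne b$ with $c\sim_{a_ia_j}b$; then $c\ne b'$. Applying $(b\,b')$ gives $c\sim_{a_ia_j}b'$, so $b\sim_{a_ia_j}b'$, a contradiction.

The $\sim_{a_ia_j}$-class of $b$ of type $p$ over $(a_1,a_2,a_3)$ is given by the integer difference $p_i-p_j\in\{0,1,-1\}$. So two distinct types $p,q\in\{0,1\}^3$ can lie in one $\approx_X$-class only if $p_i-p_j=q_i-q_j$ for all $i,j$, i.e. $q-p$ is a constant vector, i.e. $\{p,q\}=\{000,111\}$. Hence each of the other six types forms its own $\approx_X$-class.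

Now count $\approx_X$-classes inside two $\sim_{a_1a_2}$-classes. The class with difference $0$ consists of the types $000,111,001,110$ and contains 3 or 4 $\approx_X$-classes. The class with difference $1$ consists of the types $100,101$ and contains exactly 2. But $G_{(X)}$ is transitive on $B$ by Lemma 14 and preserves both $\sim_{a_1a_2}$ and $\approx_X$, so these numbers must be equal. Contradiction.

**Step 5: $\equiv_2$ and $\approx_2$ agree.** By Steps 1–4, $\equiv_2$ is (iv) or (v); symmetrically, so is $\approx_2$. If $\equiv_2$ is (iv), then $T_2(a,a';b,b')$ says that $(a,a';b,b')$ has parity $0$, so $G$ preserves parity. Likewise if $\approx_2$ is (iv). Suppose $\approx_2$ is (iv) and $\equiv_2$ is (v). Then $K_{\{b,b'\}}=Sym(A)$ for $b\ne b'$. But $G$ preserves parity, so $K_{\{b,b'\}}$ preserves the equivalence relation "$(a,a';b,b')$ has parity $0$" on $A$, which has two infinite classes. This is impossible. The other mixed case is symmetric. So both are (v) or both are (iv).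

## 8. From two points to all finite sets: $W^+$ and $S_{lr}$

**Proposition 15.** *Under (5), $G=G_6$ if $\equiv_2$ and $\approx_2$ are both (v), and $G=G_5$ if both are (iv). Hence every closed $G$ with $Aut(\Gamma)\le G\le W^+$ is one of $G_1,\dots,G_6$.*

The second sentence follows from the first with Proposition 13 and Section 7. In both cases we know something about two vertices $a,a'$ and *all* of $B$, through $L_{\{a,a'\}}$, and we turn it into a statement about $K_Y$ for every finite $Y$, using that $T_n(a,a';\cdot)$ is $L_{\{a,a'\}}$-invariant.

**Both (v). Step 1: $K_Y=Sym(A)$ for every finite $Y\subseteq B$.** For $Y=\emptyset$ this follows from Fact 2. Let $n\ge1$ and $a\ne a'$. Since $L_{\{a,a'\}}=Sym(B)$, the relation $T_n(a,a';\cdot)$ holds for all or for no $n$-tuples of distinct elements of $B$. It holds for a tuple on which $a,a'$ agree, because then their types are equal, and such tuples exist by Fact 1. So it always holds. Any two distinct $v,w\in\mathbb F_2^n$ are the types of some $a\ne a'$ over some $\bar y$, so $\equiv_n$ is everything.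

**Step 2: $G=W^+$.** Let $(\sigma,\tau)\in Sym(A)\times Sym(B)$ and let $X\subseteq A$, $Y\subseteq B$ be finite. Take $\alpha\in Aut(\Gamma)$ with $\alpha|_Y=\tau|_Y$. Since $K_{\tau Y}=Sym(A)$, there is $h\in G_{(\tau Y)}$ with $h\alpha x=\sigma x$ for $x\in X$. Then $h\alpha\in G$ agrees with $(\sigma,\tau)$ on $X\cup Y$. As $G$ is closed, $G=W^+=G_6$.

**Both (iv). Step 1: $G\le S_{lr}$.** $G$ preserves parity; see (3).

**Step 2: over $\bar y$, a type can be exchanged with its complement.** We show:
$$\text{if } a,a'\text{ have complementary types over }\bar y,\text{ then }(a\,a')\in K_{\bar y}. \tag{6}$$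
For $a\ne a'$ the $\approx_{\{a,a'\}}$-classes on $B$ are $C_0$, where $a,a'$ agree, and $C_1$, where they disagree. By Lemma 12, $L_{\{a,a'\}}$ contains $Sym(C_0)\times Sym(C_1)$ and permutes $\{C_0,C_1\}$; by Lemma 14 it is transitive on $B$. So some element of it exchanges $C_0$ and $C_1$. Now $T_n(a,a';\bar y)$ holds for every $\bar y$ in $C_0$, the types being equal. By $L_{\{a,a'\}}$-invariance it holds for some $n$-tuple in $C_1$, and using $Sym(C_1)$ it holds for all $n$-tuples in $C_1$. That is (6).

**Step 3: $G$ contains all switchings, on finite sets.** Let $X\subseteq A$, $Y\subseteq B$ be finite and $x\in X$. By Fact 1 choose $x'\in A\setminus X$ with $E(x',y)=E(x,y)+1$ for all $y\in Y$. Then $(x\,x')\in K_Y$, by (6) if $Y\ne\emptyset$, and because $K_\emptyset=Sym(A)$ otherwise. So there is $g\in G_{(Y)}$ fixing $X\setminus\{x\}$ pointwise with $gx=x'$. On $X\times Y$ we get $E(gz,gy)=E(z,y)$ for $z\ne x$, and $E(gx,gy)=E(x',y)=E(x,y)+1$. So $g$ realizes the switching at $x$ on $X\cup Y$. Symmetrically, the switching at any $y\in Y$ is realized on $X\cup Y$ by an element of $G$.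

**Step 4: $G=S_{lr}$.** Let $h\in S_{lr}$, $f_h=\varphi+\psi$, and let $X,Y$ be finite. By Step 3 and Lemma 7 some $g\in G$ has $f_g=\varphi+\psi=f_h$ on $X\times Y$. By Lemma 6, $h\in G$. So $S_{lr}\le G$ and $G=S_{lr}=G_5$. $\square$

## 9. Groups that interchange the sides

**Proposition 16.** *If $G$ is closed, $Aut(\Gamma)\le G\le W$ and $G\not\le W^+$, then $G\in\{G_7,\dots,G_{11}\}$.*

Here the tests of Section 1 become proofs. The group $H=G\cap W^+$ is closed, contains $Aut(\Gamma)$ and has index 2 in $G$. By Proposition 15, $H\in\{G_1,\dots,G_6\}$. Take $g\in G\setminus W^+$ and write $g=\rho k$; then $k=\rho^{-1}g\in W^+$. As $H$ has index 2, $g$ normalizes $H$, and $G=H\cup\rho kH$. The task is to control the unknown $k$. We do it by looking at orbits: an element that conjugates one group to another maps the orbits of the first to the orbits of the second.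

**Step 1: $H$ is not $S_l$ or $S_r$.** By (2), $f_{\rho s\rho^{-1}}(x,y)=f_s(\rho^{-1}x,\rho^{-1}y)$ for $s\in W^+$, so $\rho S_l\rho^{-1}=S_r$; likewise $\rho^{-1}S_l\rho=S_r$. Suppose $H=S_l$. Since $\rho k$ normalizes $S_l$, $kS_lk^{-1}=\rho^{-1}S_l\rho=S_r$. So $k\in W^+$ maps the $S_l$-orbits on the set of triples $(a;b,b')$, $b\ne b'$, bijectively to the $S_r$-orbits on this set. But $S_l$ has at least two orbits there, since it preserves "$E(a,b)=E(a,b')$". And $S_r$ has only one: by Lemma 7 (switchings at $b$ and $b'$) the values $(E(a,b),E(a,b'))$ can be changed into any others by elements of $S_r$, and $Aut(\Gamma)$ is transitive on triples with given values. This is a contradiction. If $H=S_r$, then $\rho G\rho^{-1}$ meets $W^+$ in $\rho S_r\rho^{-1}=S_l$, which has just been excluded.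

**Step 2: in the remaining cases $k$ normalizes $H$.** Now $H\in\{G_1,G_2,G_5,G_6\}$. Each of these is defined by a condition symmetric in the two sides, so it is normalized by $\rho$, by the formula for $f_{\rho s\rho^{-1}}$. Hence $k=\rho^{-1}g$ normalizes $H$ and permutes the $H$-orbits on any $W^+$-invariant set of tuples.

**Step 3: $H=G_1$.** The orbits on $A\times B$ are $P_1$ and $P_2$. So $k$ preserves both or exchanges them; $f_k$ is constant and $k\in G_2=G_1\cup\kappa G_1$. Hence $G=G_1\cup\rho G_1$ or $G=G_1\cup\rho\kappa G_1$. The groups $G_7,G_8$ meet $W^+$ in $G_1$ with index 2 and contain $\rho$, respectively $\rho\kappa$. So $G=G_7$ or $G=G_8$.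

**Step 4: $H=G_2$.** On $\{(a,a',b):a\ne a'\}$ the orbits are "$E(a,b)=E(a',b)$" and "$E(a,b)\ne E(a',b)$": $G_2$ preserves these relations, $Aut(\Gamma)$ is transitive on triples with given $(E(a,b),E(a',b))$, and $\kappa$ adds $(1,1)$ to this pair. Can $k$ exchange the two orbits? For fixed $b$ the first relation, with equality added, is an equivalence relation on $A$ with two infinite classes. The second, with equality added, is not transitive: take $a\ne a''$ in one class and $a'$ in the other. As $k$ carries the first relation for $b$ to a relation for $kb$, and maps equivalence relations on $A$ to equivalence relations on $A$, it cannot exchange the orbits. So $k$ preserves each orbit, which says $k\in S_r$. By the same argument with triples $(a,b,b')$, $k\in S_l$. So $k\in S_l\cap S_r=G_2=H$ and $G=G_2\cup\rho G_2=G_9$, since $G_9$ meets $W^+$ in $G_2$ and contains $\rho$.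

**Step 5: $H=G_5$.** On $\{(a,a',b,b'):a\ne a',\,b\ne b'\}$ the orbits are "parity $0$" and "parity $1$". Indeed $G_5$ preserves parity; and if two such quadruples have equal parity, the difference of their $2\times2$ matrices of $E$-values has the form $\varphi+\psi$, so by Lemma 7 some element of $S_{lr}$ moves the first quadruple to one with the same matrix as the second, and an automorphism finishes. For fixed $b\ne b'$, parity $0$ (with equality) is an equivalence relation on $A$ with two infinite classes, according to the value of $E(a,b)+E(a,b')$, and parity $1$ (with equality) is not transitive, as in Step 4. So $k$ preserves parity, $k\in G_5=H$, and $G=G_5\cup\rho G_5=G_{10}$.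

**Step 6: $H=G_6=W^+$.** Then $G=W=G_{11}$. $\square$

Propositions 11, 15 and 16, with Steps 1–3 of Section 3, prove Theorem 5. So the guess of thirteen indeed loses two groups at $S_l,S_r$ and gains one at $Aut(\Gamma)$.

## 10. A reduct for each group

Let $\sim$ now mean "same side"; "sides" means that $R_l,R_r$ are named; $a,a'\in R_l$, $b,b'\in R_r$. Each $G_i$ is the automorphism group of the reduct in its row.

| group | reduct |
|---|---|
| $G_1$ | $\Gamma$ |
| $G_2$ | sides; $E(a,b)=E(a',b')$ |
| $G_3$ | sides; $E(a,b)=E(a,b')$ |
| $G_4$ | sides; $E(a,b)=E(a',b)$ |
| $G_5$ | sides; $E(a,b)+E(a',b)+E(a,b')+E(a',b')=0$ |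
| $G_6$ | sides |
| $G_7$ | $\sim$; the symmetric edge relation |
| $G_8$ | $\sim$; the bipartite tournament with $x\to y$ iff ($x\in R_l$, $y\in R_r$, $E(x,y)=1$) or ($x\in R_r$, $y\in R_l$, $E(x,y)=0$) |
| $G_9$ | $\sim$; $\{(x,y,z):x\sim y\not\sim z,\ E(x,z)=E(y,z)\}$ |
| $G_{10}$ | $\sim$; the 4-ary relation of $G_5$, with either side in either role |
| $G_{11}$ | $\sim$ |
| $G_{12}$ | equality only |

All these relations are $\emptyset$-definable in $\Gamma$. The automorphism groups are read off from the definitions. Naming the sides means $g\in W^+$, and preserving $\sim$ means $g\in W$. A relation of the form "$E(\cdot)=E(\cdot)$" is preserved iff $f_g$ takes equal values at the two pairs; for $G_2,G_3,G_4$ this says that $f_g$ is constant, depends only on $a$, depends only on $b$. For $G_5$ and $G_{10}$ use (3). For $G_7$, preservation of edges says $f_g=0$. For $G_8$, we have $a\to b$ iff $E(a,b)=1$ and $b\to a$ iff $E(a,b)=0$; an element of $W^+$ preserves $\to$ iff $f_g=0$. If $g$ interchanges the sides, then $ga\in B$ and $gb\in A$, so $ga\to gb$ iff $E(ga,gb)=0$; hence $g$ preserves $\to$ iff $f_g=1$. For $G_9$ the condition is $f_g(x,z)=f_g(y,z)$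 whenever $x\sim y\not\sim z$; this lets us change either vertex of a cross pair without changing $f_g$, so $f_g$ is constant, and conversely.

Since the twelve groups represent all classes of reducts, every reduct of $\Gamma$ is interdefinable with one whose relations have arity at most 4. A reduct in which the partition $\{R_l,R_r\}$ is not invariant has automorphism group $Sym(\Gamma)$ by Proposition 11, so it is interdefinable with a pure set.
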